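\title{Oriented trees that can count are NP-hard}

\begin{abstract}
A finite structure has the ability to count if it pp-constructs systems of linear equations over $\mathbb Z_p$ for some prime $p$. We prove that every orientation of a finite tree with the ability to count has an NP-hard constraint satisfaction problem, as conjectured in a paper of Bodirsky, Bul\'in, Starke and Wernthaler. More precisely, an orientation of a finite forest, expanded by arbitrary unary relations and arbitrary subsets of the edge relation, either pp-constructs $K_3$ or has bounded width. The proof cuts and glues polymorphisms. Its core is a rigidity property of families of walks in a forest that are closed under a polymorphism acting as $x-y+z$.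
\end{abstract}

\section{Introduction}

\subsection{The problem}

For a fixed finite relational structure $\mathbb A$, the problem $\mathrm{CSP}(\mathbb A)$ asks whether a given finite structure $\mathbb G$ of the same signature admits a homomorphism to $\mathbb A$, that is, a map that sends tuples of each relation of $\mathbb G$ to tuples of the corresponding relation of $\mathbb A$. We call $\mathbb A$ \emph{NP-hard} if $\mathrm{CSP}(\mathbb A)$ is. A \emph{tree} in this paper is a finite digraph whose underlying undirected graph is a tree.

One structure simulates another by means of a pp-construction. A relation on $A$ is \emph{pp-definable} in $\mathbb A$ if it is defined by a formula built from the relations of $\mathbb A$, equality, conjunction and existential quantification. A \emph{pp-power} of $\mathbb A$ is a structure with domain $A^n$ whose $k$-ary relations, read as $kn$-ary relations on $A$, are pp-definable in $\mathbb A$. Finally, $\mathbb A$ \emph{pp-constructs} $\mathbb B$ if $\mathbb B$ is homomorphically equivalent to a pp-power of $\mathbb A$, meaning that there are homomorphisms in both directions. In an instance of $\mathrm{CSP}(\mathbb B)$ one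 then replaces each element by $n$ elements and each constraint by a fixed gadget, and obtains an equivalent instance of $\mathrm{CSP}(\mathbb A)$. A structure that pp-constructs the complete graph $K_3$ simulates 3-coloring and is NP-hard.

At the other end are the structures whose CSP is solved by local reasoning. A \emph{$k$-strategy} for an instance $\mathbb G$ is a nonempty set of homomorphisms to $\mathbb A$ from induced substructures of $\mathbb G$ with at most $k$ elements, which is closed under restriction and in which every member defined on fewer than $k$ elements extends to a member defined also on any given further element. The restrictions of a homomorphism $\mathbb G\to\mathbb A$ form a $k$-strategy. The structure $\mathbb A$ has \emph{bounded width} if, for some $k$, every instance with a $k$-strategy has a homomorphism to $\mathbb A$. Repeatedly deleting partial maps that violate the conditions decides in polynomial time whether a $k$-strategy exists, so bounded width implies tractability. Composing with a homomorphism $\mathbb A\to\mathbb A'$ turns strategies into strategies, so bounded width is invariant under homomorphic equivalence.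

For example, let $\mathbb A$ be the directed path $0\to1\to\dots\to n$ and take a $2$-strategy for $\mathbb G$. Let $L(v)\ne\emptyset$ be the set of values that its members take at $v$. For an edge $(u,v)$ of $\mathbb G$ the extension property gives $L(v)=L(u)+1$, so $v\mapsto\min L(v)$ is a homomorphism. Directed paths have bounded width.

The obstruction to bounded width is linear algebra. For a prime $p$ let $\mathbb L_p$ be the structure with domain $\mathbb Z_p$ whose relations are the solution sets of linear equations over $\mathbb Z_p$, for example $R_c=\{(x,y,z):x+y+z=c\}$ for each $c\in\mathbb Z_p$. A finite structure \emph{can count modulo $p$} if it pp-constructs $\mathbb L_p$; its CSP is then Mod$_p$L-hard. It has the \emph{ability to count} if it can count modulo some prime. By the bounded width theorem \cite{Bul,BK14}, a finite structure lacks the ability to count if and only if it has bounded width. Each of bounded treewidth duality, definability in Datalog and solvability by Singleton Arc Consistency is equivalent to these conditions as well.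

The ability to count does not by itself make a structure hard: $\mathbb L_p$ can count, and Gaussian elimination solves its CSP, so $\mathbb L_p$ is not NP-hard unless P${}={}$NP. The question is whether a tree can occupy this middle position. The following conjecture, posed in \cite{BBSW}, says that it cannot.

\begin{quote}
\emph{If a tree has the ability to count, then it is NP-hard.}
\end{quote}

We prove the conjecture.

\subsection{Results}

A \emph{colored oriented forest} is a finite structure $\mathbb T=(T;E,(E_i)_i,(U_j)_j)$ in which $(T;E)$ is an orientation of a finite forest, $E_i\subseteq E$ and $U_j\subseteq T$. Trees are the case in which the graph is connected and there are no $E_i$ and $U_j$. The unary relations are arbitrary, so list versions of the problem are included.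

\begin{theorem}\label{thm:main}
Let $\mathbb T$ be a colored oriented forest. Then $\mathbb T$ pp-constructs $K_3$ (so $\mathrm{CSP}(\mathbb T)$ is NP-hard), or $\mathbb T$ has bounded width. Hence if $\mathbb T$ has the ability to count, then $\mathbb T$ is NP-hard.
\end{theorem}

\begin{corollary}\label{cor:main}
For a colored oriented forest $\mathbb T$ the following are equivalent:
\begin{itemize}
\item[(1)] $\mathbb T$ can count modulo some prime;
\item[(2)] $\mathbb T$ can count modulo every prime;
\item[(3)] $\mathbb T$ pp-constructs $K_3$, equivalently every finite structure;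
\item[(4)] $\mathbb T$ does not have bounded width.
\end{itemize}
So if P${}\ne{}$NP, then $\mathrm{CSP}(\mathbb T)$ is tractable if and only if it is solvable by Datalog.
\end{corollary}

Theorem~\ref{thm:main} is deduced from a statement about polymorphisms. A \emph{polymorphism} of $\mathbb T$ is a map $f\colon T^n\to T$ that, applied coordinatewise to any $n$ tuples of a relation of $\mathbb T$, returns a tuple of that relation. It is \emph{idempotent} if $f(x,\dots,x)=x$. The projections are idempotent polymorphisms, and compositions of idempotent polymorphisms are idempotent polymorphisms.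

\begin{theorem}\label{thm:key}
Let $\mathbb T$ be a colored oriented forest. There are no $C,h,B,m$ such that
\begin{itemize}
\item[(i)] $C\subseteq T$ is closed under all idempotent polymorphisms of $\mathbb T$; $h\colon C\to B$ is onto, $B$ is a subset of an abelian group $M$, $|B|\ge2$; and for every idempotent polymorphism $f$ there are endomorphisms $r_i$ of $M$ with $h(f(c_1,\dots,c_n))=\sum r_ih(c_i)$ for all $c_i\in C$;
\item[(ii)] $m$ is a ternary idempotent polymorphism with $h(m(x,y,z))=h(x)-h(y)+h(z)$ for all $x,y,z\in C$.
\end{itemize}
\end{theorem}

Theorem~\ref{thm:key} has no tractability assumption: it applies to NP-hard forests as well. In the language of Section~\ref{sec:reduction} it says that the algebra of idempotent polymorphisms of $\mathbb T$ has no quotient of a subalgebra with at least two elements that is a reduct of a module and on which some polymorphism acts as $x-y+z$.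

In the situation of (i) we say that $f$ \emph{acts on $B$ as} $\sum r_ix_i$. Idempotence gives $\sum r_ib=b$ for $b\in B$. Therefore, for $b_0\in B$, we have $h(f(c_1,\dots,c_n))-b_0=\sum r_i(h(c_i)-b_0)$, and replacing $h$ by $h-b_0$ and $B$ by $B-b_0$ preserves (i) and (ii). \emph{We may always assume $0\in B$.}

\begin{remark}\label{rem:ternary}
Some restriction on the additional relations is needed. The structure $(\mathbb Z_p;(R_c)_c)$ is an expansion of an edgeless forest, and $x-y+z$ is a polymorphism of it. An idempotent polymorphism $f$ satisfies $f(0)=0$ and $f(a)+f(b)+f(-a-b)=0$ for $a,b\in\mathbb Z_p^n$. Putting $b=0$ gives $f(-a)=-f(a)$, so $f$ is additive and has the form $\sum r_ix_i$. Thus (i) and (ii) hold with $C=B=M=\mathbb Z_p$ and $h$ the identity.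
\end{remark}

\subsection{The idea: cutting and gluing polymorphisms}\label{sec:idea}

Condition (i) ties together the values of a polymorphism at distant points. Let $0\in B$, $h(c_0)=0$ and $h(c_1)=b\ne0$. If a ternary idempotent polymorphism $s$ acts as $\rho_1x+\rho_2y+\rho_3z$, then $h\circ s$ takes the values $\rho_1b,\rho_2b,\rho_3b$ at the three triples below, and these values add up to $b$:
\begin{equation}\label{eq:sum}
h(s(c_1,c_0,c_0))+h(s(c_0,c_1,c_0))+h(s(c_0,c_0,c_1))=b .
\end{equation}
Hence \emph{two ternary idempotent polymorphisms that agree at $(c_0,c_1,c_0)$ and $(c_0,c_0,c_1)$ have the same $h$-value at $(c_1,c_0,c_0)$}. In contrast, being a polymorphism of $\mathbb T$ is a local condition. Let $(T;E)^n$ be the digraph on $T^n$ in which $(v,u)$ is an edge if $(v_i,u_i)\in E$ for all $i$.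

\begin{lemma}[locality]\label{lem:local}
Let $s\colon T^n\to T$. Suppose that for every $v\in T^n$ some polymorphism of $\mathbb T$ agrees with $s$ at $v$, and for every edge $(v,u)$ of $(T;E)^n$ some polymorphism of $\mathbb T$ agrees with $s$ at both $v$ and $u$. Then $s$ is a polymorphism of $\mathbb T$.
\end{lemma}

\begin{proof}
If $v\in U_j^n$ and the polymorphism $g$ agrees with $s$ at $v$, then $s(v)=g(v)\in U_j$. If $R$ is $E$ or some $E_i$ and $(v_l,u_l)\in R$ for all $l$, then $(v,u)$ is an edge of $(T;E)^n$ because $R\subseteq E$. A polymorphism $g$ that agrees with $s$ at $v$ and $u$ gives $(s(v),s(u))=(g(v),g(u))\in R$.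
\end{proof}

This lemma is the only place where the colors $E_i,U_j$ play a role. It suggests a plan: find a region $\Theta\subseteq T^3$ that contains $(c_1,c_0,c_0)$ but not the other two triples, and two polymorphisms $f,f'$ that agree on the outer boundary of $\Theta$ but have different $h$-values at $(c_1,c_0,c_0)$. The operation that is $f'$ on $\Theta$ and $f$ elsewhere then contradicts \eqref{eq:sum}. Two examples show how this works; $\pi_1,\pi_2,\pi_3$ are the ternary projections.

\begin{example}[star]\label{ex:star}
Let $\mathbb T$ have a center $o$ and edges $o\to\ell$ to the leaves $\ell$, with arbitrary colors, and let $c_0,c_1$ be leaves. The only neighbor of $(c_1,c_0,c_0)$ in $(T;E)^3$ is $(o,o,o)$, where all projections agree. Let $s$ be $\pi_2$ at $(c_1,c_0,c_0)$ and $\pi_1$ elsewhere. By Lemma~\ref{lem:local}, $s$ is an idempotent polymorphism. It sends all three triples in \eqref{eq:sum} to $c_0$, so the left side is $0\neq b$.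
\end{example}

\begin{example}[spider]\label{ex:spider}
Let $\mathbb T$ have vertices $o$, $\ell$ and $\ell'$ and edges $o\to\ell\leftarrow\ell'$, for $\ell\in\mathbb Z_p$. Define $m(a,b,c)=a-b+c$ and $m(a',b',c')=(a-b+c)'$ for $a,b,c\in\mathbb Z_p$; let $m(x,y,z)=o$ if $x,y,z$ are sources and one of them is $o$; and let $m=\pi_1$ on the remaining triples, which are isolated in $(T;E)^3$. An edge of $(T;E)^3$ that ends in $(a,b,c)$ is mapped to the edge from $o$ or $(a-b+c)'$ to $a-b+c$, so $m$ is an idempotent polymorphism. Condition (ii) holds for $C=\{\ell':\ell\in\mathbb Z_p\}$ and $h(\ell')=\ell$. We show that (i) fails.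

Let $c_1=1'$, $c_0=0'$ and $\Theta=\{(1',0',0'),(1,0,0)\}$. The neighbors of $\Theta$ outside $\Theta$ are the seven triples in $\{o,1'\}\times\{o,0'\}\times\{o,0'\}$ that contain $o$. Projections no longer suffice, since $\pi_1$ disagrees with $\pi_2$ and $\pi_3$ at $(o,0',0')$. But $f'=m$ and $f(x,y,z)=m(m(x,y,z),x,y)$ both take the value $o$ at all seven triples. So the operation $s$ that equals $f'$ on $\Theta$ and $f$ elsewhere is an idempotent polymorphism. It agrees with $f$ at $(0',1',0')$ and $(0',0',1')$, while $s(1',0',0')=1'$ and $f(1',0',0')=0'$. Hence \eqref{eq:sum} cannot hold for both $s$ and $f$.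
\end{example}

The spider shows the features of the general case. We work with the operations $f$ generated from the projections by $m$, and attach to each the value $\lambda(f)=h(f(c_1,c_0,c_0))$. At the two points $v$ of $\Theta$ the vertex $f(v)$ reveals $\lambda(f)$; at the seven boundary points it does not. The operations that send all boundary points to $o$ form an \emph{ideal}: a set that $m$ cannot leave as soon as one argument lies in it. In this ideal all boundary points have one common value, and $\lambda$ is still not constant on the operations with a given common value.

In general, $\Theta$ will be the connected region around $(c_1,c_0,c_0)$ in which $f(v)$ reveals $\lambda(f)$. Join two boundary points by a walk through $\Theta$ and apply all $f$. This gives a family of walks in $\mathbb T$ along which the value $\lambda$ is visible at every interior time and invisible at both ends. The heart of the paper is Theorem~\ref{thm:rigid}: in a forest, after passing to a small enough ideal, such walks return to their starting point.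

Section~\ref{sec:reduction} derives Theorem~\ref{thm:main} and Corollary~\ref{cor:main} from Theorem~\ref{thm:key}. Section~\ref{sec:affine} develops ideals. Section~\ref{sec:glue} states Theorem~\ref{thm:rigid} and proves Theorem~\ref{thm:key} from it. Theorem~\ref{thm:rigid} is proved for walks that oscillate between two levels in Section~\ref{sec:forest}, and in general in Section~\ref{sec:height}.

\section{Reduction to Theorem~\ref{thm:key}}\label{sec:reduction}

\subsection{Algebraic background}

A finite structure is a \emph{core} if all its endomorphisms are bijective. Every finite structure is homomorphically equivalent to an induced substructure that is a core. For a finite core $\mathbb A$ let $\mathbf A$ be the algebra on $A$ whose operations are all idempotent polymorphisms of $\mathbb A$; these are also its term operations. Let $\mathrm{HSP}(\mathbf A)$ be the class of homomorphic images of subalgebras of powers of $\mathbf A$. Every operation of $\mathbf A$ has an interpretation in each member of this class, and all identities that hold in $\mathbf A$ hold there too.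

A \emph{Taylor term} is an idempotent term $t$ of arity $n$ that satisfies, for each $i\le n$, an identity $t(\dots)=t(\dots)$ in two variables $x,y$ with $x$ in place $i$ on the left and $y$ in place $i$ on the right. A \emph{cyclic term} of arity $q$ is an idempotent term with $t(x_1,x_2,\dots,x_q)=t(x_2,\dots,x_q,x_1)$. A class of algebras is \emph{congruence meet-semidistributive} if for all congruences $\alpha,\beta,\gamma$ of each member, $\alpha\wedge\beta=\alpha\wedge\gamma$ implies $\alpha\wedge\beta=\alpha\wedge(\beta\vee\gamma)$. An algebra is a \emph{reduct of a module} if its universe is that of a module $M$ and every term operation has the form $\sum r_ix_i$ with ring elements $r_i$. We use the following facts, in which $\mathbb A$ is a finite core wherever $\mathbf A$ is mentioned.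

\begin{itemize}
\item[(K1)] pp-constructibility is transitive; homomorphically equivalent finite structures pp-construct each other; $K_3$ pp-constructs every finite structure; a structure that pp-constructs $K_3$ is NP-hard \cite{BOP}. If $\mathbb A$ does not pp-construct $K_3$, then $\mathbf A$ has a Taylor term, and then a cyclic term of every prime arity $q>|A|$ \cite{BK12}.
\item[(K2)] If $\mathrm{HSP}(\mathbf A)$ is congruence meet-semidistributive, then $\mathbb A$ has bounded width \cite{BK14,Bul}. If $\mathbf A$ has a Taylor term and $\mathrm{HSP}(\mathbf A)$ is not congruence meet-semidistributive, then $\mathrm{HSP}(\mathbf A)$ contains a reduct of a module with more than one element.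
\item[(K3)] A finite structure has the ability to count if and only if it does not have bounded width.
\end{itemize}

Fact (K3) is the bounded width theorem quoted in the introduction. The second part of (K2) follows from tame congruence theory, which is not used elsewhere in this paper. By \cite[Theorem 9.10]{HM}, type 1 or type 2 occurs in a finite algebra of $\mathrm{HSP}(\mathbf A)$, and the Taylor term excludes type 1. Passing to a quotient, we get a finite algebra with a minimal congruence of type 2, which is an abelian congruence. By idempotence a nontrivial block of it is a subalgebra, and it is abelian. Abelian algebras in a locally finite variety with a Taylor term are affine, so their term operations have the form $\sum r_ix_i+c$ over a module, and idempotence at $0$ gives $c=0$.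

\subsection{Proof of Theorem~\ref{thm:main} and Corollary~\ref{cor:main} from Theorem~\ref{thm:key}}

An induced substructure of a colored oriented forest is a colored oriented forest, and both alternatives of Theorem~\ref{thm:main} are invariant under homomorphic equivalence. So let $\mathbb T$ be a core, with algebra $\mathbf T$, and suppose that $\mathbb T$ neither pp-constructs $K_3$ nor has bounded width. By (K1) and (K2), $\mathrm{HSP}(\mathbf T)$ contains a reduct of a module $M$ with more than one element. Two things remain to be done: the affine algebra must be brought down from a power of $\mathbf T$ to $\mathbf T$ itself, and an operation acting as $x-y+z$ must be found.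

\medskip\noindent\emph{Condition (i).} Take the subalgebra of the reduct generated by two distinct elements. It is a homomorphic image of the free algebra of $\mathrm{HSP}(\mathbf T)$ on two generators, which is the subalgebra of $\mathbf T^{T^2}$ generated by the two projections. So there are a finite $n\ge1$, a subalgebra $C$ of $\mathbf T^n$ and a homomorphism $h$ from $C$ onto an algebra $B$ with $|B|\ge2$, where $B\subseteq M$ and every operation acts on $B$ as some $\sum r_ix_i$. Among all such data, with $M$ fixed, take $n$ minimal, and suppose $n>1$. For $a\in T$ let $C_a=\{c\in C:c_1=a\}$. By idempotence $C_a$ is a subalgebra if it is nonempty, and dropping the first coordinate embeds it in $\mathbf T^{n-1}$. If $h$ is not constant on some $C_a$, then $h(C_a)$ is a subalgebra of $B$ with at least two elements, contrary to the minimality of $n$. If $h$ is constant on every $C_a$, then $h$ factors through the homomorphism $c\mapsto c_1$, and $n$ could be replaced by $1$. So $n=1$, and (i) holds. We translate so that $0\in B$.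

\medskip\noindent\emph{Condition (ii).} Let $t$ be a cyclic term of prime arity $q>|T|$, acting on $B$ as $\sum r_jx_j$. Let $b\in B$. Evaluating $t$ at the tuple with $b$ in place $j$ and $0$ elsewhere gives $r_jb$, which lies in $B$ and by cyclicity does not depend on $j$. With $r=r_1$ we get
\[
r_jb=rb\in B\quad\text{for all }j,\qquad q\,rb=\textstyle\sum_jr_jb=b .
\]
So $t$ is an average, and we iterate it until it becomes a sum. All $r^ib$ lie in $B$, and $q^ir^ib=q^{i-1}\cdot q\,r(r^{i-1}b)=q^{i-1}r^{i-1}b=\dots=b$. As $B$ is finite, $r^ib=r^jb$ for some $i<j$, and multiplying by $q^j$ gives $q^{j-i}b=b$. Hence the order of $b$ divides $q^{j-i}-1$; it is finite and coprime to $q$. Let $N$ be the least common multiple of the orders of the elements of $B$, and choose $\varphi\ge1$ with $q^\varphi\equiv1\pmod N$.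

Define $t_1=t$, and let $t_{i+1}$ be obtained by applying $t$ to $q$ copies of $t_i$ in disjoint blocks of variables. By induction $t_i$ has arity $q^i$ and acts on $B$ as $\sum_lr^ix_l$: the inner values $y_1,\dots,y_q$ lie in $B$, so $t$ maps them to $\sum_jry_j$. For $b\in B$ the element $r^\varphi b$ lies in $B$, so its order divides $N$ and $r^\varphi b=q^\varphi r^\varphi b=b$. Thus $t_\varphi$ acts on $B$ as $\sum_lx_l$, a sum of $n'=q^\varphi\geq 3$ variables. Let $m(x,y,z)$ be $t_\varphi$ with $x$ and $z$ in one place each and $y$ in the other $n'-2$ places. Since $n'-2\equiv-1\pmod N$, the idempotent polymorphism $m$ acts on $B$ as $x-y+z$.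

This contradicts Theorem~\ref{thm:key}, and the dichotomy of Theorem~\ref{thm:main} follows. If $\mathbb T$ has the ability to count, then it does not have bounded width by (K3), so it pp-constructs $K_3$ and is NP-hard by (K1).

In Corollary~\ref{cor:main}, the two forms of (3) are equivalent and imply (2) by (K1); (2) implies (1); (1) is equivalent to (4) by (K3); and (4) implies (3) by Theorem~\ref{thm:main}. For the last sentence: a CSP solvable by Datalog has bounded width and is tractable, and otherwise (4) holds and the CSP is NP-hard. \qed

\section{Affine pairs and ideals}\label{sec:affine}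

This section isolates what is used about the operations $f$ and the value $\lambda(f)$ of Section~\ref{sec:idea}. All sets below carry a ternary operation, always written $m$; products carry the coordinatewise operation, and \emph{homomorphism} refers to $m$. The operation $m$ is not assumed to satisfy $m(x,y,y)=x$ or any similar identity. It does so only after applying $h$, and ideals are the device that compensates for this.

\begin{definition}
A map $h\colon\Omega\to W$ to an abelian group is \emph{affine} if $h(m(a,b,c))=h(a)-h(b)+h(c)$. An \emph{affine pair} $(\Omega,h)$ is a finite nonempty set $\Omega$ with a ternary operation $m$ and an affine map $h$ to a finite abelian group $W$. A map $\pi$ on $\Omega$ \emph{determines} $h$ if $\pi(\omega)=\pi(\omega')$ implies $h(\omega)=h(\omega')$. For a homomorphism $\pi\colon\Omega\to P$ let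
\[
S_\pi=S_\pi(\Omega)=\{h(\omega)-h(\omega'):\pi(\omega)=\pi(\omega')\}.
\]
\end{definition}

The set $S_\pi$ measures how much of $h(\omega)$ remains unknown to an observer who sees only $\pi(\omega)$; it is $0$ exactly if $\pi$ determines $h$.

\begin{definition}
An \emph{ideal} of $\Omega$ is a nonempty $I\subseteq\Omega$ with $m(\omega_1,\omega_2,\omega_3)\in I$ whenever some $\omega_i$ lies in $I$. A \emph{subideal} is the last term of a finite chain $\Omega=I_0\supseteq I_1\supseteq\dots\supseteq I_n$, $n\geq 0$, with $I_{j+1}$ an ideal of $I_j$. We call $\Omega$ \emph{reduced} if its only ideal is $\Omega$. An \emph{extension} of $(\Omega,h)$ is an affine pair $(\hat\Omega,\hat h)$ with a surjective homomorphism $\varphi\colon\hat\Omega\to\Omega$ such that $\hat h=h\circ\varphi$.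
\end{definition}

A subideal $I$ is closed under $m$, so $(I,h|_I)$ is an affine pair. An ideal of a subideal is a subideal, so a subideal of minimal size is reduced: \emph{every affine pair has a reduced subideal}. On an extension we write $h$ and $\pi$ for $h\circ\varphi$ and $\pi\circ\varphi$.

\begin{lemma}\label{lem:ideal}
Let $(\Omega,h)$ be an affine pair and $\pi\colon\Omega\to P$ a homomorphism.
\begin{itemize}
\item[(a)] $S_\pi$ is a subgroup of $W$. If $S_\pi=0$, then $h=h_\pi\circ\pi$ for an affine map $h_\pi\colon\pi(\Omega)\to W$.
\item[(b)] $S_\pi(I)=S_\pi(\Omega)$ for every subideal $I$.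
\item[(c)] If $\Omega$ is reduced, then $\{h(\omega'):\pi(\omega')=\pi(\omega)\}=h(\omega)+S_\pi$ for every $\omega\in\Omega$.
\item[(d)] If $\hat\Omega$ is an extension of $\Omega$, then $S_\pi(\hat\Omega)=S_\pi(\Omega)$. If moreover $\Omega$ is reduced, then every subideal of $\hat\Omega$ maps onto $\Omega$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $\pi(\omega)=\pi(\omega')$ and $\pi(\rho)=\pi(\rho')$. Then $m(\omega,\omega',\rho)$ and $m(\omega',\omega',\rho')$ have the same image under $\pi$, and their $h$-values are $h(\omega)-h(\omega')+h(\rho)$ and $h(\rho')$. The difference is $(h(\omega)-h(\omega'))+(h(\rho)-h(\rho'))$, so $S_\pi$ is closed under addition. It contains $0$ and is closed under negation by symmetry. If $S_\pi=0$, then $h_\pi(\pi(\omega))=h(\omega)$ is well defined, and it is affine because $m(\pi\omega_1,\pi\omega_2,\pi\omega_3)=\pi(m(\omega_1,\omega_2,\omega_3))$.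

(b) Let $I$ be an ideal and $\iota\in I$. If $\pi(\omega)=\pi(\omega')$, then $m(\omega,\iota,\iota)$ and $m(\omega',\iota,\iota)$ lie in $I$, have the same image under $\pi$, and have the $h$-values $h(\omega)$ and $h(\omega')$. So $S_\pi(I)=S_\pi(\Omega)$. Iterate along the chain.

(c) The inclusion $\subseteq$ is the definition of $S_\pi$. For $s\in S_\pi$ let $J(s)$ be the nonempty set of all $\omega$ that have a \emph{partner} $\omega'$ with $\pi(\omega')=\pi(\omega)$ and $h(\omega')-h(\omega)=s$. Replace one argument of $m(\omega_1,\omega_2,\omega_3)$ by a partner. The image under $\pi$ stays the same, and $h$ changes by $s$ if the argument is in place 1 or 3, and by $-s$ if it is in place 2. So $\omega_1\in J(s)$, or $\omega_3\in J(s)$, or $\omega_2\in J(-s)$, implies $m(\omega_1,\omega_2,\omega_3)\in J(s)$. As $S_\pi=-S_\pi$, the set $J=\bigcap_sJ(s)$ is an ideal if it is nonempty. If $\omega$ lies in $J(s_1),\dots,J(s_n)$ and $\rho\in J(s')$, then $m(\omega,\rho,\rho)$ lies in $J(s_1),\dots,J(s_n)$ because of place 1 and in $J(s')$ because of place 3. By induction $J\ne\emptyset$, and $J=\Omega$ since $\Omega$ is reduced.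

(d) The first statement holds because $\varphi$ is onto. Let $I$ be an ideal of $\hat\Omega$. For $\iota\in I$ and $\omega_2,\omega_3\in\Omega$ with preimages $\hat\omega_2,\hat\omega_3$ we have $m(\varphi(\iota),\omega_2,\omega_3)=\varphi(m(\iota,\hat\omega_2,\hat\omega_3))\in\varphi(I)$, and the same holds for the other two places. So $\varphi(I)$ is an ideal of $\Omega$, hence equal to $\Omega$, and $I$ is again an extension of $\Omega$. Iterate along the chain.
\end{proof}

Part (c) is the reason for passing to reduced pairs: an ambiguity that occurs somewhere then occurs everywhere.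

\begin{example}\label{ex:spider2}
In the spider of Example~\ref{ex:spider} let $\Omega$ be the set of walks $(x_0,\ell,x_2)$ with $x_0,x_2\in\{o,\ell'\}$, and let $h$ be the middle vertex $\ell\in\mathbb Z_p$. The walks with $x_0=o$ show that $S_{x_0}=\mathbb Z_p$, but on the fiber $x_0=\ell'$ the map $h$ is constant. So (c) fails for $\Omega$. The set $I$ of walks $(o,\ell,o)$ is an ideal, and it is reduced because $m(\omega,\iota,\iota)=\omega$ in $I$.
\end{example}

\begin{definition}\label{def:tight}
Let $(\Omega,h)$ be an affine pair and $k\ge1$. A sequence $x_0,\dots,x_k$ of homomorphisms on $\Omega$ is \emph{tight} if $(x_0,\dots,x_k)$ determines $h$, if $S_{x_i}=0$ for $0<i<k$, and if $S_{x_0}\ne0\ne S_{x_k}$.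
\end{definition}

The first condition is automatic for $k\ge2$. By Lemma~\ref{lem:ideal}(b),(d), a tight sequence stays tight, with the same groups, on subideals and on extensions. One pattern will recur. Given a reduced $\Omega$, we build an extension $\hat\Omega$ that carries additional homomorphisms, and pass to a reduced subideal $\hat I$ of $\hat\Omega$. All groups $S_\pi$ are the same on $\hat I$ as on $\hat\Omega$, and $\hat I$ maps onto $\Omega$. So an equation such as $x_0=x_k$ that is proved on $\hat I$ holds on $\Omega$. We call $\hat I$ a \emph{reduced lift}.

\section{Rigidity and the proof of Theorem~\ref{thm:key}}\label{sec:glue}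

\subsection{Levels, profiles and the rigidity theorem}

Let $(T;E)$ be an orientation of a finite forest. Fix a \emph{level function} $\mathrm{lev}\colon T\to\mathbb Z$ with $\mathrm{lev}(y)=\mathrm{lev}(x)+1$ for $(x,y)\in E$. It exists: give one vertex of each component the level $0$ and propagate along the unique paths. Let $V_s$ be the set of vertices of level $s$. Along an edge of $(T;E)^n$ the level of every coordinate rises by one. A ternary operation $m$ \emph{preserves levels} if $m(V_s,V_s,V_s)\subseteq V_s$ for all $s$.

A \emph{profile} is a sequence of integers $\sigma=(\sigma_0,\dots,\sigma_g)$ with $|\sigma_i-\sigma_{i-1}|=1$, and a \emph{$\sigma$-walk} is a walk $y_0,\dots,y_g$ in the underlying undirected forest with $y_i\in V_{\sigma_i}$. The profile prescribes the direction of each edge of the walk. Therefore a polymorphism $m$ of $(T;E)$ that preserves levels, applied coordinatewise to three $\sigma$-walks, returns a $\sigma$-walk.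

Fix an idempotent ternary polymorphism $m$ of $(T;E)$ that preserves levels. A \emph{walk system in $T$} with profile $(s_0,\dots,s_k)$, $k\ge1$, is an affine pair $(\Omega,h)$ with homomorphisms $x_i\colon\Omega\to V_{s_i}$ such that $x_0(\omega),\dots,x_k(\omega)$ is a walk for every $\omega$. It is \emph{tight} if the sequence $x_0,\dots,x_k$ is tight, and \emph{reduced} if $\Omega$ is.

\begin{theorem}[rigidity]\label{thm:rigid}
Let $(T;E)$ be an orientation of a finite forest, $m$ an idempotent ternary polymorphism of $(T;E)$ that preserves levels, and $p$ a prime. Every reduced tight walk system $(\Omega,h;x_0,\dots,x_k)$ in $T$ with $h\colon\Omega\to\mathbb Z_p$ satisfies $x_0=x_k$.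
\end{theorem}

The system $\Omega$ of Example~\ref{ex:spider2} is tight and contains the walks $(o,\ell,\ell')$, so reducedness cannot be dropped. Neither can acyclicity.

\begin{example}[four-cycle]\label{ex:cycle}
Let $V_0$ and $V_1$ be two copies of $\mathbb Z_2$, let $E=V_0\times V_1$, and let $m=x-y+z$ on both levels. Take $\Omega=E$ and $h(x_0,x_1)=x_0+x_1$. Then $\Omega$ is reduced because $m(\omega,\iota,\iota)=\omega$, and $S_{x_0}=S_{x_1}=\mathbb Z_2$. This is a reduced tight system of length $1$, and its walks do not return.
\end{example}

In the rest of this section we prove Theorem~\ref{thm:key} from Theorem~\ref{thm:rigid}. Suppose that $C,h,B,m$ as in Theorem~\ref{thm:key} exist, with $0\in B$.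

\subsection{Normalization}

\noindent\emph{An element of prime order.} The set $B=h(C)$ is closed under $x-y+z$ by (ii). For $b\in B$ we get $(i+1)b=ib-0+b\in B$ by induction on $i\geq 0$. As $B$ is finite, $b$ has finite order. Take $b\ne0$ of order $n$ and a prime $p$ dividing $n$; then $b_1=(n/p)b\in B$ has order $p$. Fix $c_0,c_1\in C$ with $h(c_0)=0$ and $h(c_1)=b_1$.

\medskip\noindent\emph{$C$ lies in one level.} Let $c,c'\in C$ and suppose $d=\mathrm{lev}(c)-\mathrm{lev}(c')\ne0$. Define $g(x,y)=x$ if $\mathrm{lev}(x)-\mathrm{lev}(y)=d$, and $g(x,y)=y$ otherwise. The level difference is constant along edges of $(T;E)^2$, so on the two ends of an edge $g$ is the same projection. By Lemma~\ref{lem:local}, $g$ is an idempotent polymorphism. We have $g(c,c')=c$, and $g(c',c)=c$ since $-d\ne d$. If $g$ acts as $r_1x+r_2y$, then $h(c)=r_1h(c)+r_2h(c')$ and $h(c)=r_1h(c')+r_2h(c)$. Since $r_1+r_2$ fixes every element of $B$, the sum of these equations is $2h(c)=h(c)+h(c')$, so $h(c)=h(c')$. Thus elements of $C$ with different $h$-values have the same level. Two elements with the same $h$-value share their level with a third one that has another value, which exists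 as $|B|\ge2$. (For a directed path, whose levels are single vertices, the proof of Theorem~\ref{thm:key} ends here.)

\medskip\noindent\emph{$m$ preserves levels.} On the triples $(x,y,z)$ of equal level with $\mathrm{lev}(m(x,y,z))\ne\mathrm{lev}(x)$, redefine $m(x,y,z):=x$. Along an edge of $(T;E)^3$ the levels of $x,y,z$ and $m(x,y,z)$ all rise by one, so either both ends are redefined or neither is. By Lemma~\ref{lem:local} the new operation is a polymorphism, and it is idempotent and preserves levels. It is unchanged on $C^3$, since $m(C^3)\subseteq C$ and $C$ lies in one level. So (ii) still holds, and we may assume that $m$ preserves levels.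

\subsection{The region $\Theta$}

Let $\mathcal F$ be the smallest set of ternary operations on $T$ that contains $\pi_1,\pi_2,\pi_3$ and is closed under $(f_1,f_2,f_3)\mapsto m(f_1,f_2,f_3)$. It is finite. Its members are idempotent polymorphisms of $\mathbb T$, and by induction on the construction they preserve levels. Let $v^*=(c_1,c_0,c_0)$. The projections have the $h$-values $b_1,0,0$ at $v^*$, and by (ii)
\[
h(m(f_1,f_2,f_3)(v^*))=h(f_1(v^*))-h(f_2(v^*))+h(f_3(v^*)).
\]
So $h(f(v^*))=\lambda(f)b_1$ for a unique $\lambda(f)\in\mathbb Z_p$, the pair $(\mathcal F,\lambda)$ is an affine pair, $\lambda(\pi_1)=1$ and $\lambda(\pi_2)=\lambda(\pi_3)=0$.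

For $v\in T^3$ the evaluation $f\mapsto f(v)$ is a homomorphism $\mathcal F\to T$; let $S_v$ be its group. We say that $v$ \emph{sees} if $S_v=0$. The triple $v^*$ sees, by the definition of $\lambda$. The triple $(c_0,c_0,c_1)$ does not see, since $\pi_1$ and $\pi_2$ agree on it, and $(c_0,c_1,c_0)$ does not see, since $\pi_1$ and $\pi_3$ agree on it.

Consider the underlying undirected graph of $(T;E)^3$. Let $\Theta$ be the component of $v^*$ in the subgraph induced on the seeing vertices, and let $\partial$ be the set of vertices outside $\Theta$ with a neighbor in $\Theta$. Vertices of $\partial$ do not see, since otherwise they would belong to $\Theta$. As $c_0$ and $c_1$ have the same level, all vertices of $\Theta\cup\partial$ are triples of equal level.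

For each single $u\in\partial$ there are operations $f,f'$ with $f(u)=f'(u)$ and $\lambda(f)\neq\lambda(f')$. The difficulty is to find one pair that works for all $u$ at once.

\begin{lemma}\label{lem:boundary}
There are $f,f'\in\mathcal F$ with $\lambda(f)\ne\lambda(f')$ and $f(u)=f'(u)$ for all $u\in\partial$.
\end{lemma}

\begin{proof}
If $\partial=\emptyset$, take $\pi_1,\pi_2$. Otherwise fix $u_1\in\partial$ and a reduced subideal $\mathcal F^*$ of $\mathcal F$. Let $u\in\partial$. Both $u_1$ and $u$ have neighbors in the connected set $\Theta$, so there is a walk $v_0=u_1,v_1,\dots,v_k=u$ with $k\ge2$ and $v_1,\dots,v_{k-1}\in\Theta$. Let $s_i$ be the common level of the coordinates of $v_i$, and $x_i(f)=f(v_i)\in V_{s_i}$. Polymorphisms map edges of $(T;E)^3$ to edges, so $(\mathcal F^*,\lambda;x_0,\dots,x_k)$ is a walk system in $T$. It is reduced, and it is tight by Lemma~\ref{lem:ideal}(b), because $v_1,\dots,v_{k-1}$ see and $v_0,v_k$ do not. By Theorem~\ref{thm:rigid}, $f(u)=f(u_1)$ for all $f\in\mathcal F^*$. Since $S_{u_1}(\mathcal F^*)=S_{u_1}\ne0$, there are $f,f'\in\mathcal F^*$ with $f(u_1)=f'(u_1)$ and $\lambda(f)\ne\lambda(f')$. Then $f(u)=f(u_1)=f'(u_1)=f'(u)$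 for all $u\in\partial$.
\end{proof}

\subsection{Gluing}

Let $s=f'$ on $\Theta$ and $s=f$ on $T^3\setminus\Theta$. On an edge inside $\Theta$, $s$ agrees with $f'$; on an edge outside $\Theta$, with $f$. An edge with exactly one end in $\Theta$ has its other end in $\partial$, where $f=f'$, so $s$ agrees with $f'$ on both ends. By Lemma~\ref{lem:local}, $s$ is a polymorphism of $\mathbb T$, and it is idempotent because $f$ and $f'$ are. The triples $(c_0,c_1,c_0)$ and $(c_0,c_0,c_1)$ do not see, so they lie outside $\Theta$ and $s$ agrees with $f$ on them. By (i), equation \eqref{eq:sum} with $b=b_1$ holds for $s$ and for $f$, so $h(s(v^*))=h(f(v^*))$. But $v^*\in\Theta$, so this says $\lambda(f')b_1=\lambda(f)b_1$, which contradicts $\lambda(f')\ne\lambda(f)$ as $b_1$ has order $p$. This proves Theorem~\ref{thm:key}, given Theorem~\ref{thm:rigid}. \qed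

\section{Tight walks in forest systems}\label{sec:forest}

We first treat walks that use only two levels. Then orientation plays no role, and every walk of the right length and starting level has the right profile. We work in an abstract setting, because in Section~\ref{sec:height} the result will be applied also to a bipartite forest obtained from $T$ by contracting subtrees.

\begin{definition}
A \emph{forest system} consists of disjoint finite sets $P_0,P_1$, the \emph{parts}, each with an idempotent ternary operation $m$, and a set $F\subseteq P_0\times P_1$ closed under $m$, such that the bipartite graph with edge set $F$ is a forest. Adjacency is written $\sim$. A \emph{walk system of length} $k\ge1$ is an affine pair $(\Omega,h)$ with homomorphisms $x_0,\dots,x_k$, each into one of the parts, such that $x_{i-1}(\omega)\sim x_i(\omega)$ for all $i$ and $\omega$. We write $S_i=S_{x_i}$, $X_i=x_i(\Omega)$, and $h_i\colon X_i\to W$ for the affine map with $h=h_i\circ x_i$ if $S_i=0$.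
\end{definition}

\emph{Tight} and \emph{reduced} are defined as before. The section proves two statements.

\begin{proposition}[equal groups]\label{prop:F}
If a walk system of length $k$ in a forest system is tight, then $k$ is even and $S_0=S_k$.
\end{proposition}

\begin{proposition}[return]\label{prop:R}
If a walk system of length $k$ in a forest system is tight and reduced and $W=\mathbb Z_p$ for a prime $p$, then $k$ is even, $x_0=x_k$ and $x_1=x_{k-1}$.
\end{proposition}

For $W=\mathbb Z_p$ the equation $S_0=S_k$ is automatic in a tight system. Its strength lies in larger groups: we shall attach two values to each element, work in $W^2$, and read off from $S_0=S_k$ that the two values are related. This is why Proposition~\ref{prop:F} is stated for all finite abelian groups.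

The case $k=1$ shows how acyclicity is used. Suppose that a tight system of length $1$ exists, and take it reduced. Let $c\in X_0$. By Lemma~\ref{lem:ideal}(c) the elements with $x_0=c$ take at least two $h$-values; as $(x_0,x_1)$ determines $h$, they use two different edges at $c$. The same holds for $c\in X_1$. So the edges $x_0(\omega)x_1(\omega)$ form a nonempty finite graph without vertices of degree $1$, and such a graph contains a cycle. In Example~\ref{ex:cycle} this is the four-cycle.

For larger $k$ we want to replace the edge by the forest path from $x_0(\omega)$ to $x_k(\omega)$. Two things can go wrong. The walk may come back to $x_0(\omega)$, so that its first step says nothing about the path; and the two ends may coincide. We handle the first problem by a dichotomy: either the system splits into two shorter tight systems, or it never comes back.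

\subsection{Saturation and splitting}

Let $(\Omega,h;x_0,\dots,x_k)$ be tight and fix a \emph{center} $t$ with $1\le t\le k-1$. The vertices of $X_t$ are labeled by $h_t$. We spread the labels through the forest for as long as this is consistent. Put $Y_0=X_t$ and $h^{(0)}=h_t$. Suppose that $Y_i$, a subset of one part closed under $m$, and an affine map $h^{(i)}\colon Y_i\to W$ are given. We say that $Y_i$ \emph{merges} if some vertex has two neighbors in $Y_i$ with different $h^{(i)}$-values. If $Y_i$ does not merge, let $Y_{i+1}$ be the set of all vertices with a neighbor in $Y_i$, and let $h^{(i+1)}(z)=h^{(i)}(y)$ for $z\sim y\in Y_i$. If $z_j\sim y_j\in Y_i$ for $j=1,2,3$, then $m(z_1,z_2,z_3)\sim m(y_1,y_2,y_3)\in Y_i$, because $F$ is closed under $m$. So $Y_{i+1}$ is closed under $m$ and $h^{(i+1)}$ is affine. Every vertex of every $Y_i$ has a neighbor.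

Let $\mu(t)=\min(t-1,k-1-t)$, the largest $i$ for which $t-i$ and $t+i$ are both interior times. The system is \emph{stable} if for every center $t$ no $Y_i$ with $i<\mu(t)$ merges. In a stable system $Y_0,\dots,Y_{\mu(t)}$ are defined, and
\begin{equation}\label{eq:sat}
X_{t\pm i}\subseteq Y_i,\qquad h^{(i)}(x_{t\pm i}(\omega))=h(\omega)\qquad(0\le i\le\mu(t),\ \omega\in\Omega).
\end{equation}
This holds for $i=0$, and it passes from $i$ to $i+1$ because $x_{t\pm(i+1)}(\omega)\sim x_{t\pm i}(\omega)\in Y_i$. The point of \eqref{eq:sat} is that one function $h^{(i)}$ extends both $h_{t-i}$ and $h_{t+i}$.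

\begin{lemma}[splitting]\label{lem:split}
Let the system be tight and not stable. Then there are $1\le t\le k-1$, $0\le r<\mu(t)$, an extension $\hat\Omega$ of $\Omega$ and homomorphisms $y_0=x_t,y_1,\dots,y_r,z$ on $\hat\Omega$ such that
\[
(z,y_r,\dots,y_1,x_t,\dots,x_k)\qquad\text{and}\qquad(x_0,\dots,x_t,y_1,\dots,y_r,z)
\]
are tight walk systems on $\hat\Omega$, of lengths $k-t+r+1<k$ and $t+r+1<k$.
\end{lemma}

\begin{proof}
Take a center $t$ for which some $Y_i$ with $i<\mu(t)$ merges, and let $Y_r$ be the first set that merges. Let $\hat\Omega$ be the set of tuples $(z,y_r,\dots,y_1;\omega)$ with $\omega\in\Omega$, $y_i\in Y_i$ and $z\sim y_r\sim\dots\sim y_1\sim y_0=x_t(\omega)$. It is closed under $m$. It maps onto $\Omega$: starting from $x_t(\omega)$, choose a neighbor at each step, and note that for $i<r$ every neighbor of a vertex of $Y_i$ lies in $Y_{i+1}$. On $\hat\Omega$ we have $h^{(i)}(y_i)=h^{(0)}(y_0)=h(\omega)$, so $S_{y_i}=0$ for $0\le i\le r$. Since $Y_r$ merges, some vertex $z$ has neighbors $y,y'\in Y_r$ with different $h^{(r)}$-values. Each of them is the start of a chain down to $Y_0=X_t$, so both $(z,y)$ and $(z,y')$ occur in $\hat\Omega$,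 and $S_z\ne0$. The groups $S_i$ are unchanged by Lemma~\ref{lem:ideal}(d). In both sequences the interior terms are among $y_r,\dots,y_1,x_1,\dots,x_{k-1}$ and the length is at least $2$, so both are tight. The lengths are less than $k$ because $r<t-1$ and $r<k-1-t$.
\end{proof}

\subsection{Separation and exits}

The following lemma is the form in which product groups are used. The lemmas of this subsection are steps in the inductive proof of Proposition~\ref{prop:F}, so they assume it for shorter lengths.

\begin{lemma}[propagation]\label{lem:prop}
Suppose that Proposition~\ref{prop:F} holds for all lengths $\le j$. Let $(\Omega,H;x_0,\dots,x_j)$ be a walk system in which $(x_0,x_1)$ determines $H$, $S_0\ne0$, and $S_0\cap S_i=0$ for $1\le i\le j$. Then $S_i=0$ for $1\le i\le j$.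
\end{lemma}

\begin{proof}
Otherwise let $i\ge1$ be minimal with $S_i\ne0$. Then $x_0,\dots,x_i$ is tight, so $S_0=S_i$ and $S_0=S_0\cap S_i=0$, a contradiction.
\end{proof}

\begin{lemma}[separation]\label{lem:sep}
Let the system be tight, stable and reduced, of length $k$, and suppose that Proposition~\ref{prop:F} holds for all lengths $<k$. Then $X_0\cap X_j=\emptyset$ and $X_k\cap X_j=\emptyset$ for $0<j<k$.
\end{lemma}

\begin{proof}
Reversing the sequence $x_0,\dots,x_k$ exchanges the centers $t$ and $k-t$, and $\mu(t)=\mu(k-t)$. So the assumptions are symmetric, and it suffices to consider $X_0$. If $j$ is odd, $X_0$ and $X_j$ lie in different parts. Let $j=2t<k$. A vertex $c\in X_0$ has neighbors in $X_1$ that show different values of $h$, whereas a vertex of $X_{2t}$ shows a single value. To play these facts against each other, we saturate from the center $t$, halfway between $0$ and $2t$. Put $r=t-1$. Since $k-1-t\ge t$, we have $\mu(t)=r$, and $X_1,X_{2t-1}\subseteq Y_r$ by \eqref{eq:sat}. We claim: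
\begin{equation}\label{eq:delta}
h_{2t}(z)=h^{(r)}(y)\qquad\text{whenever }z\in X_{2t},\ y\in Y_r,\ z\sim y .
\end{equation}

Let $\Delta$ be the set of walks $(z,y_r,y_{r-1},\dots,y_0)$ with $z\in X_{2t}$ and $y_l\in Y_l$, and let $H=(h_{2t}(z),h^{(r)}(y_r))\in W^2$. Then $\Delta$ is closed under $m$, $H$ is affine, and the coordinates form a walk system of length $r+1=t<k$. Every pair $(z,y)$ as in \eqref{eq:delta} extends to a walk in $\Delta$, since each vertex of $Y_l$, $l\ge1$, has a neighbor in $Y_{l-1}$. So we must show that $H$ takes values in the diagonal of $W^2$. By \eqref{eq:sat}, for $\omega\in\Omega$ the walk $(x_{2t}(\omega),x_{2t-1}(\omega),\dots,x_t(\omega))$ lies in $\Delta$ and has $H=(h(\omega),h(\omega))$. These special walks realize every value $z\in X_{2t}$ and every value $y_0\in Y_0=X_t$. It is therefore enough to show that $z$ determines $H$ or $y_0$ determines $H$. Suppose $S_z\ne0$. The vertex $z$ determines the first coordinate of $H$, so $S_z\subseteq0\times W$. Each $y_l$ determines the second coordinate, as $h^{(l)}(y_l)=h^{(r)}(y_r)$, so $S_{y_l}\subseteq W\times0$. By Lemma~\ref{lem:prop}, $S_{y_0}=0$. This proves \eqref{eq:delta}.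

Now suppose $c=x_0(\omega)\in X_{2t}$. By Lemma~\ref{lem:ideal}(c) and $S_0\neq0$ there is $\omega'$ with $x_0(\omega')=c$ and $h(\omega')\ne h(\omega)$. The neighbors $x_1(\omega),x_1(\omega')\in Y_r$ of $c$ have the $h^{(r)}$-values $h(\omega)$ and $h(\omega')$ by \eqref{eq:sat}, and both equal $h_{2t}(c)$ by \eqref{eq:delta}. This is a contradiction.
\end{proof}

Call $\omega$ \emph{closed} (at $c$) if $x_0(\omega)=x_k(\omega)=c$, and \emph{open} otherwise. For $c\in X_0\cup X_k$ let $\mathrm{Ex}(c)$, the set of \emph{exits} at $c$, consist of all $x_1(\omega)$ with $\omega$ open and $x_0(\omega)=c$, and all $x_{k-1}(\omega)$ with $\omega$ open and $x_k(\omega)=c$.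

\begin{lemma}[exits]\label{lem:exit}
Under the assumptions of Lemma~\ref{lem:sep}:
\begin{itemize}
\item[(a)] elements with the same $x_0$ and different $h$ have different $x_1$, and elements with the same $x_k$ and different $h$ have different $x_{k-1}$;
\item[(b)] if $\omega$ is open, the forest path from $x_0(\omega)$ to $x_k(\omega)$ has first edge $x_0(\omega)x_1(\omega)$ and last edge $x_{k-1}(\omega)x_k(\omega)$;
\item[(c)] some $c\in X_0\cup X_k$ has at most one exit.
\end{itemize}
\end{lemma}

\begin{proof}
(a) If $k\ge2$, then $x_1$ and $x_{k-1}$ determine $h$. If $k=1$, then $(x_0,x_1)$ does.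

(b) By Lemma~\ref{lem:sep} the vertices $x_1(\omega),\dots,x_k(\omega)$ differ from $c=x_0(\omega)$. So they lie in one component of the forest with $c$ removed, and the edge $c\,x_1(\omega)$ followed by the path from $x_1(\omega)$ to $x_k(\omega)$ in that component is the path from $c$ to $x_k(\omega)$. The other end is symmetric.

(c) Suppose that every $c\in X_0\cup X_k$ has two exits. Then there is an open element. Follow the forest path between its ends. By (b) it arrives at a vertex $c\in X_0\cup X_k$ through an edge $ec$ with $e\in\mathrm{Ex}(c)$. Choose $e'\in\mathrm{Ex}(c)\setminus\{e\}$ and an open element that has an end at $c$ with exit $e'$, and continue along the path from $c$ to its other end, which by (b) starts with $ce'$. Repeating this gives arbitrarily long walks that never reverse the edge just used. In a forest such a walk is a path, so its length is bounded.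
\end{proof}

\subsection{Proof of Proposition~\ref{prop:F}}

Take a counterexample of minimal length $k$, over all forest systems and all groups $W$. By Lemma~\ref{lem:ideal}(b) we may assume that it is reduced.

If it is not stable, apply the proposition to the two shorter systems of Lemma~\ref{lem:split}. We get $S_z=S_k$ and $S_0=S_z$, and the lengths $k-t+r+1$ and $t+r+1$ are even, so their sum $k+2r+2$ is even. Then $k$ is even and $S_0=S_k$, which is not a counterexample.

So the system is stable, and Lemma~\ref{lem:exit} applies. We contradict its part (c) by showing that every $c\in X_0\cup X_k$ has two exits. If no element is closed at $c$, then, say for $c\in X_0$, Lemma~\ref{lem:ideal}(c) and $|S_0|\ge2$ give two elements with $x_0=c$ and different $h$. They are open and give two exits by Lemma~\ref{lem:exit}(a). The case $c\in X_k$ is symmetric.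

Now let $\omega_0$ be closed at $c$, and $w=h(\omega_0)$. A closed walk in a bipartite graph has even length, so $k$ is even, and $S_0\ne S_k$ as we are in a counterexample. By Lemma~\ref{lem:ideal}(c) the elements with $x_0=c$ take exactly the values $w+S_0$, and those with $x_k=c$ exactly the values $w+S_k$. Elements closed at $c$ have values in $w+(S_0\cap S_k)$.

If $S_k\subsetneq S_0$, then $S_0\setminus S_k$ contains a coset of $S_k$, so $|S_0\setminus S_k|\ge2$. This gives two elements with $x_0=c$ and different values outside $w+S_k$. They are open and give two exits. The case $S_0\subsetneq S_k$ is symmetric.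

If neither group contains the other, choose $\omega$ with $x_0(\omega)=c$ and $h(\omega)\in w+(S_0\setminus S_k)$, and $\omega'$ with $x_k(\omega')=c$ and $h(\omega')\in w+(S_k\setminus S_0)$. Both are open, and $h(\omega)\ne h(\omega')$. The exits $x_1(\omega)$ and $x_{k-1}(\omega')$ belong to different times, and stability lets us compare them. For the center $t=k/2$ we have $\mu:=\mu(t)=k/2-1$, and \eqref{eq:sat} gives $h^{(\mu)}(x_1(\omega))=h(\omega)\ne h(\omega')=h^{(\mu)}(x_{k-1}(\omega'))$. So the two exits differ. \qed

\subsection{Proof of Proposition~\ref{prop:R}}

The length $k$ is even by Proposition~\ref{prop:F}, so $k\ge2$. We use induction on $k$. Every group $S_\pi$ is $0$ or $\mathbb Z_p$; in particular $S_0=S_k=\mathbb Z_p$.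

If the system is not stable, take the extension $\hat\Omega$ of Lemma~\ref{lem:split} and a reduced lift $\hat I$. On $\hat I$ the two shorter systems are tight and reduced. By induction the first gives $z=x_k$ and $y_r=x_{k-1}$, and the second gives $x_0=z$ and $x_1=y_r$. So $x_0=x_k$ and $x_1=x_{k-1}$ on $\hat I$, hence on $\Omega$.

Let the system be stable, so that Lemmas~\ref{lem:sep} and~\ref{lem:exit} apply. Let $S_{0k}$ be the group of the homomorphism $(x_0,x_k)$. This is where primality is used: there are only two cases.

\medskip\noindent\emph{Case $S_{0k}=\mathbb Z_p$.} By Lemma~\ref{lem:ideal}(c), every $\omega$ has a partner $\omega'$ with the same two ends and $h(\omega')\ne h(\omega)$, so $x_1(\omega')\ne x_1(\omega)$. If $\omega$ were open, then by Lemma~\ref{lem:exit}(b) the path between the common ends would have two different first edges. So every $\omega$ is closed, at some $c\in X_0$. By Lemma~\ref{lem:sep} the walk $x_1(\omega),\dots,x_{k-1}(\omega)$ avoids $c$. Its ends are neighbors of $c$, and if they were different the forest would contain a cycle through $c$. So $x_1=x_{k-1}$.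

\medskip\noindent\emph{Case $S_{0k}=0$.} We show that this is impossible. For $p\ge3$ one can count exits: the elements closed at $c$ have a single $h$-value, while the elements with $x_0=c$ (or with $x_k=c$) take all $p$ values, so $c$ has at least $p-1\ge2$ exits, contrary to Lemma~\ref{lem:exit}(c). For $p=2$ the count gives only one exit. The following argument works for all $p$. We construct an affine function $u$ of $x_0$ such that $u(x_0)+h$ is a function of $x_k$. For the pair $(u(x_0),h)$ the two ends then have different groups, against Proposition~\ref{prop:F}.

Let $\rho=\{(x_0(\omega),x_k(\omega)):\omega\in\Omega\}$, and let $L\colon\rho\to\mathbb Z_p$ be the affine map with $L(x_0(\omega),x_k(\omega))=h(\omega)$. Regard $X_0$ and $X_k$ as disjoint sets and $\rho$ as a bipartite graph between them; it has no isolated vertices, and it need not be a forest. For a $\rho$-walk $e$ let $\tau(e)$ be the sum of the $L$-values of its steps, where steps from $X_0$ to $X_k$ count with the sign $+$ and steps from $X_k$ to $X_0$ with the sign $-$. Then $\tau$ is additive under concatenation and changes sign under reversal, and a backtrack $a,x,a$ has $\tau=0$. Three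 $\rho$-walks of the same length from $X_0$ have the same signs at each step, so $m$ applied coordinatewise gives a $\rho$-walk whose $\tau$ is $\tau_1-\tau_2+\tau_3$.

\medskip\noindent\emph{Claim: every closed $\rho$-walk from $X_0$ has $\tau=0$.} We use induction on the length $2n$. For $n\le1$ the walk is trivial or a backtrack. Let $n\ge2$ and $l=n-1$. Two $\rho$-walks of length $l$ from $X_0$ with the same ends have the same $\tau$, because the first followed by the reverse of the second is closed of length $2l<2n$. So $\tau$ induces a function $\tau_l$ on the relation $R_l$ of pairs $(a,x)$, $a\in X_0$, joined by a $\rho$-walk of length $l$. The relation $R_l$ is closed under $m$ and $\tau_l$ is affine. We show that $\tau_l$ satisfies a rectangle rule: if $(a,x),(b,x),(b,y),(a,y)\in R_l$, then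
\begin{equation}\label{eq:rect}
\tau_l(a,x)-\tau_l(b,x)+\tau_l(b,y)=\tau_l(a,y).
\end{equation}
Let $a'=m(a,b,b)$ and $y'=m(x,x,y)$. By idempotence of $m$,
\begin{align*}
(a,y')&=m((a,x),(a,x),(a,y)), & (b,y')&=m((b,x),(b,x),(b,y)),\\
(a',y')&=m((a,x),(b,x),(b,y)), & (a',y')&=m((a,y'),(b,y'),(b,y')).
\end{align*}
The first line shows that $(a,y'),(b,y')\in R_l$ and $\tau_l(a,y')=\tau_l(a,y)$. The second line computes $\tau_l(a',y')$ in two ways: as the left side of \eqref{eq:rect}, and as $\tau_l(a,y')$. This proves \eqref{eq:rect}. Now take a closed walk of length $2n$ from $a\in X_0$. As $4l=4n-4\ge2n$, we can append backtracks to reach length $4l$. Cut the walk $e_0,\dots,e_{4l}$ at $x=e_l$, $b=e_{2l}\in X_0$ and $y=e_{3l}$. The second and fourth quarters are reverses of walks of length $l$ from $b$ to $x$ and from $a$ to $y$. So $\tau=\tau_l(a,x)-\tau_l(b,x)+\tau_l(b,y)-\tau_l(a,y)=0$. The claim is proved.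

\medskip\noindent\emph{The potential.} Fix $c_*\in X_0$. Let $X_0^*$ be the set of $c\in X_0$ joined to $c_*$ by a $\rho$-walk, and let $u(c)$ be the $\tau$ of such a walk from $c_*$ to $c$. By the claim $u$ is well defined. Given $c_1,c_2,c_3\in X_0^*$, the three walks have even length; pad them with backtracks to the same length and apply $m$. Since $m(c_*,c_*,c_*)=c_*$, the result is a walk from $c_*$ to $m(c_1,c_2,c_3)$ with $\tau=u(c_1)-u(c_2)+u(c_3)$. So $X_0^*$ is closed under $m$ and $u$ is affine.

Let $\Omega^*=\{\omega\in\Omega:x_0(\omega)\in X_0^*\}$ and $H(\omega)=(u(x_0(\omega)),h(\omega))\in\mathbb Z_p^2$. Then $(\Omega^*,H;x_0,\dots,x_k)$ is a walk system; let $S_i^*$ be its groups.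
\begin{itemize}
\item A fiber of $x_0$ lies inside or outside $\Omega^*$, $u(x_0)$ is constant on it, and $h$ takes all values on it by Lemma~\ref{lem:ideal}(c) for $\Omega$. So $S_0^*=0\times\mathbb Z_p$.
\item For $0<i<k$, $x_i$ determines $h$, so $S_i^*\subseteq\mathbb Z_p\times0$.
\item Let $x_k(\omega)=x_k(\omega')=d$, $c=x_0(\omega)$ and $c'=x_0(\omega')$. Then $c,d,c'$ is a $\rho$-walk. So a fiber of $x_k$ lies inside or outside $\Omega^*$, and inside, $u(c')-u(c)=L(c,d)-L(c',d)=h(\omega)-h(\omega')$. As $h$ takes all values on the fiber, $S_k^*=\{(-s,s):s\in\mathbb Z_p\}$.
\end{itemize}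
The pair $(x_0,x_1)$ determines $H$, and $S_0^*\cap S_i^*=0$ for $1\le i\le k$. Lemma~\ref{lem:prop} gives $S_k^*=0$, a contradiction. \qed

\section{Walks of arbitrary height}\label{sec:height}

Let $(T;E)$, $\mathrm{lev}$ and $m$ be as in Theorem~\ref{thm:rigid}. For $a\le b$ let $T_{[a,b]}$ be the subgraph of the underlying forest induced on the levels $a,\dots,b$. We want to reduce to Section~\ref{sec:forest} by contracting connected pieces of $T$. The obstacle is that $m$ respects walks with a common profile, not connectivity as such: three pairs of vertices may be joined by paths with three different profiles. The first lemma removes the obstacle for pairs that go from the bottom to the top of a strip.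

\subsection{A universal profile}

\begin{lemma}\label{lem:universal}
For $a\le b$ there is a profile $\sigma^{a,b}$ that starts at $a$, ends at $b$ and has values in $[a,b]$, such that any $x\in V_a$ and $z\in V_b$ in the same component of $T_{[a,b]}$ are joined by a $\sigma^{a,b}$-walk from $x$ to $z$.
\end{lemma}

\begin{proof}
If $a=b$, the components are single vertices, and the profile $(a)$ of length $0$ works. Let $a<b$. Call a profile \emph{admissible} if it starts at $a$, ends at $b$ and has values in $[a,b]$. The levels along the path from $x$ to $z$ in $T_{[a,b]}$ form an admissible profile. Say that $\sigma=(\sigma_0,\dots,\sigma_g)$ \emph{folds onto} $\sigma'=(\sigma'_0,\dots,\sigma'_{g'})$ if there is a map $\psi\colon\{0,\dots,g\}\to\{0,\dots,g'\}$ with $\psi(0)=0$, $\psi(g)=g'$, $|\psi(i)-\psi(i-1)|=1$ and $\sigma_i=\sigma'_{\psi(i)}$. Then a $\sigma'$-walk $(y_j)$ gives the $\sigma$-walk $(y_{\psi(i)})$ with the same ends. Folding is transitive, and there are finitely many pairs $(x,z)$. So it suffices to find, for two admissible profiles $\alpha,\beta$ of lengths $g_1,g_2$, an admissible profile that folds onto both. (If there is no pair $(x,z)$,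 take $(a,a+1,\dots,b)$.)

Consider the graph whose vertices are the pairs $(i,j)$ with $\alpha_i=\beta_j$, where $(i,j)$ and $(i',j')$ are adjacent if $|i-i'|=|j-j'|=1$. A walk in this graph from $(0,0)$ to $(g_1,g_2)$ gives the desired profile, namely the sequence of common values. Let $u_1,d_1$ be the numbers of positions among $i\pm1$ at which $\alpha$ is larger, respectively smaller, than at $i$, and define $u_2,d_2$ for $\beta$ and $j$ in the same way. The degree of $(i,j)$ is $u_1u_2+d_1d_2$. If both positions are interior, then $d_1=2-u_1$ and $d_2=2-u_2$, and the degree $4-2(u_1+u_2)+2u_1u_2$ is even. Position $0$ has value $a$ and $(u,d)=(1,0)$. A position of value $a$ is $0$ or interior, and in the latter case it has $(u,d)=(2,0)$. So the vertices $(0,j)$ and $(i,0)$ have degree $2$, except $(0,0)$, which has degree $1$. The same holds at the value $b$ for the last positions, with $u$ and $d$ exchanged. So $(0,0)$ and $(g_1,g_2)$ are the only vertices of odd degree. Every component of a finite graph has an even number of such vertices, so these two lie in one component.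
\end{proof}

For instance, for $\alpha=(0,1,2,1,2)$ and $\beta=(0,1,0,1,2)$ the walk $(0,0)$, $(1,1)$, $(0,2)$, $(1,3)$, $(2,4)$, $(3,3)$, $(4,4)$ gives the profile $(0,1,0,1,2,1,2)$.

We also use two facts about \emph{subtrees}, that is, nonempty vertex sets inducing connected subgraphs of the forest. A subtree contains the path between any two of its vertices, so the intersection of two subtrees is empty or a subtree. Three pairwise intersecting subtrees $D_1,D_2,D_3$ have a common vertex (the Helly property): if $v_{ij}\in D_i\cap D_j$, then the three paths between $v_{12},v_{13},v_{23}$ share a vertex, and each $D_i$ contains one of these paths.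

\subsection{Blocks and crossings}

We now prove Theorem~\ref{thm:rigid}. Let $(\Omega,h;x_0,\dots,x_k)$ be a reduced tight walk system in $T$ with profile $(s_0,\dots,s_k)$. Let $a<b$ be the minimum and maximum of the profile, and call $b-a$ its \emph{height}. If the height is $1$, then $V_a$, $V_b$ and $E\cap(V_a\times V_b)$ form a forest system, and Proposition~\ref{prop:R} gives $x_0=x_k$.

Let $b\ge a+2$. A time $i$ is \emph{low} if $s_i=a$, \emph{high} if $s_i=b$, and \emph{extremal} if it is low or high. Group the extremal times, in order, into maximal \emph{blocks} of the same type, numbered $1,\dots,n$. Then $n\ge2$ and the types alternate. We use induction on the pair (height, number of blocks) in lexicographic order. The induction step always produces profiles $\sigma$ with values in $[a,b]$ whose times of level $a$ or $b$ form $n'$ blocks, $1\le n'<n$. Such a profile is \emph{smaller}: if $n'=1$ it misses $a$ or $b$ and has smaller height, and if $n'\ge2$ it has the same height and fewer blocks.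

For $1\le j<n$ let $l_j$ be the last time of block $j$ and $r_j$ the first time of block $j+1$. The times strictly between $l_j$ and $r_j$ form \emph{crossing $j$}; see Figure~\ref{fig:blocks}. They are interior times, their levels lie in $[a+1,b-1]$, and the levels $a+1$ and $b-1$ both occur. Fix a time $t_j$ of level $a+1$ in crossing $j$. Let $e_j(\omega)$ be the component of $T_{[a+1,b-1]}$ that contains all $x_i(\omega)$ with $l_j<i<r_j$. It meets $V_{a+1}$ and $V_{b-1}$. Let $\sigma=\sigma^{a+1,b-1}$, of length $g\ge0$. A $\sigma$-walk from a vertex of $e_j(\omega)$ stays in $e_j(\omega)$.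

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=0.6cm,y=0.6cm]
\draw[gray!50] (-0.5,0)--(17.5,0) (-0.5,1)--(17.5,1) (-0.5,2)--(17.5,2) (-0.5,3)--(17.5,3);
\node[left] at (-0.5,0) {$a$};
\node[left] at (-0.5,1) {$a+1$};
\node[left] at (-0.5,2) {$b-1$};
\node[left] at (-0.5,3) {$b$};
\draw[thick] (0,1)--(1,0)--(2,1)--(3,0)--(4,1)--(5,2)--(6,1)--(7,2)--(8,3)--(9,2)--(10,3)--(11,2)--(12,1)--(13,0)--(14,1)--(15,2)--(16,3)--(17,2);
\fill (1,0) circle (2.5pt) (3,0) circle (2.5pt) (8,3) circle (2.5pt) (10,3) circle (2.5pt) (13,0) circle (2.5pt) (16,3) circle (2.5pt);
\draw[fill=white] (4,1) circle (2.5pt) (5,2) circle (2.5pt) (6,1) circle (2.5pt) (7,2) circle (2.5pt) (11,2) circle (2.5pt) (12,1) circle (2.5pt) (14,1) circle (2.5pt) (15,2) circle (2.5pt);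
\draw[|-|] (0,-0.8)--(7,-0.8) node[midway,below] {$N_1$};
\draw[|-|] (11,-0.8)--(15,-0.8) node[midway,below] {$N_3$};
\draw[|-|] (4,3.8)--(12,3.8) node[midway,above] {$N_2$};
\draw[|-|] (14,3.8)--(17,3.8) node[midway,above] {$N_4$};
\end{tikzpicture}
\caption{A profile of height $3$: level plotted against time. Black dots are the times of minimum or maximum level; they form four blocks (low, high, low, high). White dots form the three crossings between consecutive blocks. The bar $N_j$ covers block $j$ and the adjacent crossings; during these times the walk avoids level $b$ (bars below) or level $a$ (bars above). Consecutive bars overlap in a crossing.}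
\label{fig:blocks}
\end{figure}

Each vertex of the walk in crossing $j$ determines $h$. The component $e_j$ is coarser and may or may not determine $h$. If it does not, the value is lost somewhere inside the middle strip, and we split there as in Lemma~\ref{lem:split}. If it does, we can afford to contract.

\subsection{Case 1: some $e_j$ does not determine $h$}

Let $e_j(\omega)=e_j(\omega')$ and $h(\omega)\ne h(\omega')$, and put $t=t_j$. Let $\hat\Omega$ be the set of tuples $(\eta;y_0,\dots,y_g)$ with $\eta\in\Omega$, $y_0=x_t(\eta)$ and $y_0,\dots,y_g$ a $\sigma$-walk. It is closed under $m$. By Lemma~\ref{lem:universal} there is a $\sigma$-walk from $x_t(\eta)$ to every vertex of $e_j(\eta)\cap V_{b-1}\ne\emptyset$, so $\hat\Omega$ is an extension of $\Omega$. Choosing the same end vertex for $\omega$ and $\omega'$ shows $S_{y_g}\ne0$, while $S_{y_0}=S_{x_t}=0$. Let $r\ge1$ be minimal with $S_{y_r}\ne0$. As $0<t<k$, the sequences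
\[
(x_0,\dots,x_t,y_1,\dots,y_r)\qquad\text{and}\qquad(y_r,\dots,y_1,x_t,\dots,x_k)
\]
are tight walk systems in $T$ on $\hat\Omega$. The $y_i$ have levels in $[a+1,b-1]$, so the times of level $a$ or $b$ form the blocks $1,\dots,j$ in the first profile and $j+1,\dots,n$ in the second. Both profiles are smaller. On a reduced lift $\hat I$ the induction hypothesis gives $x_0=y_r$ and $y_r=x_k$. Hence $x_0=x_k$ on $\Omega$.

\subsection{Case 2: every $e_j$ determines $h$}

We record only which large component the walk is in. Let $\mathcal A$ be the set of components of $T_{[a,b-1]}$ that meet both $V_a$ and $V_{b-1}$, and $\mathcal B$ the set of components of $T_{[a+1,b]}$ that meet both $V_{a+1}$ and $V_b$. These sets are disjoint, as members of $\mathcal B$ do not meet $V_a$. A component of $T_{[a+1,b-1]}$ that meets $A\in\mathcal A$ is contained in $A$, and the same holds for $B\in\mathcal B$. If $A\cap B\ne\emptyset$, it is a subtree with levels in $[a+1,b-1]$, so it lies in one component of $T_{[a+1,b-1]}$ and, by the previous sentence, equals it. Let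
\[
F=\{(A,B)\in\mathcal A\times\mathcal B:\ A\cap B\text{ meets }V_{a+1}\text{ and }V_{b-1}\}.
\]

\medskip\noindent\emph{The operation on components.} Let $A_1,A_2,A_3\in\mathcal A$. Choose $y_i\in A_i\cap V_a$ and $v_i\in A_i\cap V_{b-1}$. There are $\sigma^{a,b-1}$-walks from $y_i$ to $v_i$, and $m$ maps them to a $\sigma^{a,b-1}$-walk from $m(y_1,y_2,y_3)$ to $m(v_1,v_2,v_3)$. Let $m(A_1,A_2,A_3)\in\mathcal A$ be the component of $T_{[a,b-1]}$ that contains this walk. Keeping the $v_i$ fixed shows that the component does not depend on the $y_i$, and keeping the $y_i$ fixed shows that it does not depend on the $v_i$. So $m(A_1,A_2,A_3)$ can be computed from representatives in $V_a$ or from representatives in $V_{b-1}$. Define $m$ on $\mathcal B$ in the same way with $\sigma^{a+1,b}$; it can be computed from representatives in $V_{a+1}$ or in $V_b$. Taking three equal representatives shows that both operations are idempotent.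

\medskip\noindent\emph{$F$ is closed under $m$.} For $(A_i,B_i)\in F$, $i=1,2,3$, choose $z_i\in A_i\cap B_i\cap V_{a+1}$ and $v_i\in A_i\cap B_i\cap V_{b-1}$. They are joined by $\sigma$-walks, so $m(z_1,z_2,z_3)\in V_{a+1}$ and $m(v_1,v_2,v_3)\in V_{b-1}$ lie in one component $e$ of $T_{[a+1,b-1]}$. Now $m(v_1,v_2,v_3)\in m(A_1,A_2,A_3)$ and $m(z_1,z_2,z_3)\in m(B_1,B_2,B_3)$, so $e$ meets both components and is contained in both.

\medskip\noindent\emph{$F$ is a forest.} Suppose that $D_1,\dots,D_{2q}$, $q\ge2$, is a cycle in the bipartite graph $F$. Consecutive members intersect, so $D_1$, $D_2$ and $D_3\cup\dots\cup D_{2q}$ are pairwise intersecting subtrees of $T$. By the Helly property some vertex lies in $D_1\cap D_2\cap D_i$ with $i\ge3$. Two of these three distinct sets are components of the same graph, $T_{[a,b-1]}$ or $T_{[a+1,b]}$, and so are disjoint. This is a contradiction. Thus $(\mathcal A,\mathcal B,F)$ is a forest system.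

\medskip\noindent\emph{Coarse walks.} Put $l_0=-1$ and $r_n=k+1$. The times $i$ with $l_{j-1}<i<r_j$ are not high if block $j$ is low, and not low if block $j$ is high. So the vertices $x_i(\omega)$ for these times lie in one component $N_j(\omega)$ of $T_{[a,b-1]}$, respectively $T_{[a+1,b]}$. The range contains block $j$ and, as $n\ge2$, at least one crossing. So $N_j(\omega)\in\mathcal A$ if block $j$ is low, and $N_j(\omega)\in\mathcal B$ if it is high. If $i$ is a time of block $j$, then $x_i(\omega)$ is a representative of $N_j(\omega)$ in $V_a$, respectively $V_b$, and $x_i$ is a homomorphism; hence $N_j$ is a homomorphism. Crossing $j$ lies in the ranges of $j$ and $j+1$, so $N_j(\omega)\cap N_{j+1}(\omega)$ meets the component $e_j(\omega)$ and therefore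
\[
e_j(\omega)=N_j(\omega)\cap N_{j+1}(\omega).
\]
In particular $N_j(\omega)$ and $N_{j+1}(\omega)$ are adjacent in $F$, and $(N_1,N_2)$ determines $h$ by the case assumption.

Elements with the same $x_0$ have the same $N_1$, so $S_{N_1}\supseteq S_{x_0}\ne0$; in the same way $S_{N_n}\ne0$. Let $j>1$ be minimal with $S_{N_j}\ne0$. Then $(\Omega,h;N_1,\dots,N_j)$ is a reduced tight walk system of length $j-1$ in the forest system $(\mathcal A,\mathcal B,F)$. By Proposition~\ref{prop:R}, $j-1$ is even, $N_1=N_j$ and $N_2=N_{j-1}$. So $j\ge3$, blocks $1$ and $j$ have the same type, and $e_1=N_1\cap N_2=N_{j-1}\cap N_j=e_{j-1}$. The equation $x_1=x_{k-1}$ of Proposition~\ref{prop:R} was proved for this purpose.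

\medskip\noindent\emph{The shortcut.} The walk is in the same component of the middle strip during crossings $1$ and $j-1$, so we can replace the part in between by a walk inside that component. Let $t=t_1<t'=t_{j-1}$. Then $x_t(\omega),x_{t'}(\omega)\in e_1(\omega)\cap V_{a+1}$. Let $\hat\Omega$ be the set of tuples $(\omega;y_0,\dots,y_{2g})$ such that $y_0=x_t(\omega)$, $y_{2g}=x_{t'}(\omega)$, and both $y_0,y_1,\dots,y_g$ and $y_{2g},y_{2g-1},\dots,y_g$ are $\sigma$-walks. It is closed under $m$, and it maps onto $\Omega$, because by Lemma~\ref{lem:universal} there are $\sigma$-walks from $x_t(\omega)$ and from $x_{t'}(\omega)$ to a common vertex of $e_1(\omega)\cap V_{b-1}$. (If $a+1=b-1$, then $g=0$, $e_1(\omega)$ is a single vertex, and $x_t=x_{t'}$.) Each $y_i$ lies in $e_1(\omega)$, so it determines $e_1(\omega)$ and hence $h(\omega)$. As $0<t$ and $t'<k$, the sequence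
\[
(x_0,\dots,x_{t-1},y_0,\dots,y_{2g},x_{t'+1},\dots,x_k)
\]
is a tight walk system in $T$ on $\hat\Omega$. Its times of level $a$ or $b$ are those of the blocks $1,j,j+1,\dots,n$, and blocks $1$ and $j$ now form one block. So there are $n-j+1\le n-2$ blocks, and the profile is smaller. On a reduced lift the induction hypothesis gives $x_0=x_k$, and therefore $x_0=x_k$ on $\Omega$.

This completes the proof of Theorem~\ref{thm:rigid}, and with it the proofs of Theorems~\ref{thm:key} and~\ref{thm:main} and of Corollary~\ref{cor:main}. \qed

\begin{thebibliography}{9}

\bibitem{BK12} Barto and Kozik, 2012.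

\bibitem{BK14} Barto and Kozik, 2014.

\bibitem{BOP} Barto, Opr\v{s}al and Pinsker, 2018.

\bibitem{BBSW} Manuel Bodirsky, Jakub Bul\'in, Florian Starke and Michael Wernthaler, \emph{The Smallest Hard Trees}, arXiv:2205.07528 (2022).

\bibitem{Bul} Bulatov (bounded width theorem).

\bibitem{HM} Hobby and McKenzie.

\end{thebibliography}
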